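\title{Infinitely many tori in the 4-sphere with the same complement}

\begin{abstract}
We construct a compact smooth $4$-manifold $X$ with boundary $T^3$ that is the exterior of infinitely many smoothly embedded tori in $S^4$, no two of which are related by a homeomorphism of $S^4$. The tori differ only in which class on $\partial X$ is the meridian. Every filling is $S^4$ because homotopic circles in a $4$-manifold are isotopic, and the meridians are told apart by centralizers in $\pi_1(X)$, an amalgam of an extension of the Heisenberg group with a torus knot group. We also show that at most countably many tori share a complement and that the unknotted torus is determined by its complement.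
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{torus} in this paper is a smoothly embedded copy $\mathcal T\subset S^4$ of $T^2=S^1\times S^1$, with no further restriction. Two tori $\mathcal T_1,\mathcal T_2$ are \emph{equivalent} if there is a diffeomorphism of pairs $(S^4,\mathcal T_1)\to(S^4,\mathcal T_2)$, and \emph{distinct} otherwise. The \emph{exterior} of $\mathcal T$ is $S^4\setminus\nu\mathcal T$, where $\nu\mathcal T$ is an open tubular neighborhood, and two tori \emph{have the same complement} if their exteriors are diffeomorphic.

Knots in $S^3$ are determined by their complements (Gordon--Luecke). For $2$-knots, that is, embedded $2$-spheres in $S^4$, this fails: there are inequivalent $2$-knots with the same complement (Gordon), but at most two $2$-knots share a complement (Gluck). The following question appears in Larson's paper \cite{Larson}.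

\begin{quote}
\emph{Do there exist two distinct tori in $S^4$ with the same complement? Do there exist infinitely many pairwise distinct tori in $S^4$ that all have the same complement?}
\end{quote}

The answer to both questions is yes.

\begin{theorem}\label{thm:main}
There are a compact smooth $4$-manifold $X$ with $\partial X=T^3$ and smoothly embedded tori $\mathcal T_a\subset S^4$, $a\in\mathbb Z$, each with exterior diffeomorphic to $X$, such that for $|a|\ne|b|$ there is no diffeomorphism, and not even a homeomorphism, of pairs $(S^4,\mathcal T_a)\to(S^4,\mathcal T_b)$.
\end{theorem}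

The next two theorems are supplements; Theorem~\ref{thm:main} does not depend on them.

\begin{theorem}\label{thm:supp}
\begin{enumerate}
\item[(1)] For the tori constructed in Section~\ref{sec:construction}, $(S^4,\mathcal T_a)\cong(S^4,\mathcal T_b)$ if and only if $|a|=|b|$, for diffeomorphism and for homeomorphism of pairs alike.
\item[(2)] There are infinitely many pairwise non-diffeomorphic manifolds $X$ as in Theorem~\ref{thm:main}.
\item[(3)] At most countably many pairwise distinct tori share a given complement, so the cardinality $\aleph_0$ in Theorem~\ref{thm:main} is the largest possible.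
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:unknot}
The unknotted torus is determined by its complement.
\end{theorem}

\subsection*{What the exterior forgets}
A knotted object is recovered from its exterior by gluing the tubular neighborhood back, and the exterior does not record the gluing. The main datum of the gluing is the meridian, the class on the boundary that bounds a normal disk. It must map to a generator of the first homology of the exterior, which is infinite cyclic. For a knot in $S^3$ with meridian $m$ and longitude $l$, this leaves the candidates $\pm(m+bl)$ with $b\in\mathbb Z$. For a $2$-knot the boundary is $S^1\times S^2$ and the meridian class is forced up to sign. For a torus the boundary is $T^3$, the candidates are $\pm(m+at+bl)$ with two free integers, and the meridian class determines the torus (Lemma~\ref{lem:meridian}). So the two precedents point in different directions. The count of candidates suggests that no bound like Gluck's holds for tori, but the classical case shows that infinitely many candidates can leave a unique knot.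

\subsection*{The idea}
We need an exterior $X$ and classes on $\partial X$ such that (i) filling along each class gives $S^4$, and (ii) no diffeomorphism of $X$ carries one class to another. These demands conflict: the easiest proof of (i) is a diffeomorphism that violates (ii), and this is what happens for the unknotted torus (Section~\ref{sec:unknot}). We separate the two demands as follows. Start from a manifold $P=S^1\times E$, with $E$ a knot exterior, on which explicit shears relate all the classes $m+at$. Obtain $X$ from $P$ by two modifications along circles in the interior (Section~\ref{sec:construction}). After filling, these circles lie in $S^1\times S^3$ and in $S^4$, where a circle is determined up to isotopy by its homotopy class, so the result is $S^4$ however the shear has moved the circles (Section~\ref{sec:sphere}). Before filling, the modifications are visible in $G=\pi_1(X)$. The image of $\pi_1(\partial X)$ is a group $\langle\mu,z\rangle\cong\mathbb Z^2$, the meridian of $\mathcal T_a$ is $\mu z^{-a}$, and $\mu$ is the only element of the form $\mu z^j$ whose centralizer in $G$ is not abelian. This pins down $\mu$ and hence $|a|$ (Sections~\ref{sec:group}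 and~\ref{sec:distinct}). Section~\ref{sec:supp} proves parts (1) and (2) of Theorem~\ref{thm:supp}.

\section{Gluing, twisting and circles in 4-manifolds}\label{sec:tools}

Manifolds and maps are smooth unless the word homeomorphism is used. We put $S^1=\mathbb R/\mathbb Z$, identified with $\partial D^2$ by $s\mapsto e^{2\pi is}$, and $T^n=(S^1)^n$. An automorphism of $T^n$ is \emph{linear} if it is induced by a matrix in $GL_n(\mathbb Z)$. In a group, $[g,h]=ghg^{-1}h^{-1}$ and $\Gamma'=[\Gamma,\Gamma]$.

\subsection*{Gluing}
Let $M\cup_\beta N$ be the manifold obtained by gluing $N$ to $M$ with a diffeomorphism $\beta$ from $\partial N$ onto a component of $\partial M$. By uniqueness of collars, diffeomorphisms $M\to M'$ and $N\to N'$ that are compatible with the gluing maps induce a diffeomorphism $M\cup_\beta N\to M'\cup_{\beta'}N'$. In particular, the diffeomorphism type of $M\cup_\beta N$ does not change if $\beta$ is composed with a diffeomorphism of the seam that extends over $M$ or over $N$. A diffeomorphism of $\partial N$ that is isotopic to the identity extends over $N$: run the isotopy along a collar.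

\subsection*{Twists}
Most diffeomorphisms below come from one device.

\begin{lemma}\label{lem:twist}
Let $T^n$ act on a manifold $M$ and let $F:M\to T^n$ be a smooth invariant map. Then $x\mapsto F(x)\cdot x$ is a diffeomorphism of $M$.
\end{lemma}

\begin{proof}
Since $F(F(x)\cdot x)=F(x)$, the map $x\mapsto(-F(x))\cdot x$ is an inverse.
\end{proof}

For $u\in S^1$ let $R_u\in SO(3)$ be the rotation by $2\pi u$ about a fixed axis. The twist $\hat\tau(u,v)=(u,R_uv)$ is a diffeomorphism of $S^1\times B^3$; let $\tau$ be its restriction to $S^1\times S^2$.

\subsection*{Circles}
We use the splitting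
\begin{equation}\label{eq:split}
S^4=\partial(D^2\times B^3)=(S^1\times B^3)\cup_{\mathrm{id}}(D^2\times S^2)
\end{equation}
and write $e_0:S^1\times B^3\to S^4$ for the inclusion. The \emph{core} of an embedding $e:S^1\times B^3\to N$ is the loop $u\mapsto e(u,0)$.

\begin{lemma}\label{lem:circles}
Let $N$ be a closed oriented $4$-manifold, and let $e,e':S^1\times B^3\to N$ be embeddings that induce the same orientation and have freely homotopic cores. Then there is a diffeomorphism $\Phi$ of $N$ with $\Phi\circ e=e'$ or $\Phi\circ e=e'\circ\hat\tau$.
\end{lemma}

\begin{proof}
Take a generic homotopy $h_s$ between the cores. A double point $h_s(u)=h_s(u')$ is four conditions on the three parameters $(u,u',s)$, and a critical point $\partial_uh_s(u)=0$ is four conditions on two parameters. So neither occurs, and $h_s$ is an isotopy. By the isotopy extension theorem we may assume that the parametrized cores agree. By uniqueness of tubular neighborhoods, $e$ is then isotopic to $(u,v)\mapsto e'(u,\beta(u)v)$ for a loop $\beta$ in $O(3)$, and $\beta$ lies in $SO(3)$ because the orientations agree. Since $\pi_1SO(3)=\mathbb Z/2$ is generated by $u\mapsto R_u$, the loop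 $\beta$ is freely homotopic to the constant loop or to $u\mapsto R_u$. A homotopy of $\beta$ is an isotopy of embeddings, and the isotopy extension theorem gives $\Phi$.
\end{proof}

\emph{Surgery} along an embedding $e:S^1\times B^3\to\operatorname{int}N$ replaces the image of $e$ by $D^2\times S^2$, glued by $e|_{S^1\times S^2}$. Removing the interior of the image of $e$ does not change $\pi_1$: the core has codimension $3$, so loops and null-homotopies miss it in general position. By van Kampen's theorem, surgery then divides $\pi_1(N)$ by the normal closure of the core.

\section{The meridian class and the unknotted torus}\label{sec:unknot}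

Let $\mathcal T$ be a torus with exterior $X$. The Euler number of the normal bundle is the self-intersection number of $\mathcal T$, which vanishes because $H_2(S^4)=0$. So the normal bundle is trivial, and
\[
(S^4,\mathcal T)=(X\cup_g T^2\times D^2,\ T^2\times0)
\]
for a diffeomorphism $g:T^2\times\partial D^2\to\partial X$. The \emph{meridian class} is $g_*[\partial D^2]\in H_1(\partial X)\cong\mathbb Z^3$. It generates the kernel of $H_1(\partial X)\to H_1(\overline{\nu\mathcal T})$, so it is well defined up to sign. The map $H_1(T^2\times\partial D^2)\to H_1(T^2\times D^2)$ is onto, so the Mayer--Vietoris sequence identifies $H_1(S^4)=0$ with the quotient of $H_1(X)$ by the image of the meridian class. Thus that image generates $H_1(X)$, which is $H^2(\mathcal T)=\mathbb Z$ by Alexander duality.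

\begin{lemma}\label{lem:meridian}
Let $\mathcal T,\mathcal T'$ be tori with exteriors $X,X'$. If a diffeomorphism $\phi:X\to X'$ carries the meridian class of $\mathcal T$ to $\pm$ the meridian class of $\mathcal T'$, then $\mathcal T$ and $\mathcal T'$ are equivalent.
\end{lemma}

\begin{proof}
Let $g,g'$ be the gluing maps and let $\sigma=g'^{-1}\phi g$, a diffeomorphism of $T^3=T^2\times\partial D^2$ that preserves $\pm[\partial D^2]$. We must extend $\sigma$ over the pair $(T^2\times D^2,T^2\times0)$.

First, $\sigma$ is isotopic to the linear automorphism $L$ with the same action on $H_1$. The two maps are homotopic because $T^3$ is aspherical with abelian fundamental group; homotopic homeomorphisms of $T^3$ are isotopic (Waldhausen \cite{Waldhausen}); and topologically isotopic diffeomorphisms of a closed $3$-manifold $M$ are smoothly isotopic, since $\mathrm{Diff}(M)\to\mathrm{Homeo}(M)$ is a weak equivalence (Cerf, Hatcher). Hence $\sigma L^{-1}$ extends by a diffeomorphism supported in a collar, which fixes $T^2\times0$.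

Second, $L$ extends. As $L$ preserves $\pm[\partial D^2]$, its matrix is block triangular, so $L(p,w)=(Bp,\chi(p)w^{\pm1})$ with $B\in GL_2(\mathbb Z)$ and $\chi:T^2\to\partial D^2$ a homomorphism. The formula $(Bp,\chi(p)w)$, respectively $(Bp,\chi(p)\bar w)$, makes sense for $w\in D^2$ and preserves $T^2\times0$.
\end{proof}

This lemma is used only in the two proofs that follow.

\begin{proof}[Proof of Theorem~\ref{thm:supp}(3)]
Fix $X$. For each torus $\mathcal T$ whose exterior is diffeomorphic to $X$, choose such a diffeomorphism $\phi_{\mathcal T}$ and record the image of the meridian class in $H_1(\partial X)\cong\mathbb Z^3$. If $\mathcal T$ and $\mathcal T'$ give the same class, then Lemma~\ref{lem:meridian} applies to $\phi_{\mathcal T'}^{-1}\phi_{\mathcal T}$. So distinct tori give different elements of a countable set.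
\end{proof}

The \emph{unknotted torus} is $\mathcal U=S^1\times U\subset S^1\times B^3\subset S^4$, where $U\subset\operatorname{int}B^3$ is the unknot and $S^4$ is split as in \eqref{eq:split}. Its exterior is the simplest one, and here every candidate class is realized by a symmetry.

\begin{proof}[Proof of Theorem~\ref{thm:unknot}]
The exterior of $U$ in $S^3$ is a solid torus $V=S^1\times D^2$ with coordinates $(\varphi,w)$, chosen so that the circles $S^1\times\{w\}$ with $|w|=1$ are meridians of $U$. Write $B^3=S^3\setminus\operatorname{int}B_0$ with $B_0\subset V$ a small ball about the point $\varphi=0$, $w=0$. The exterior of $\mathcal U$ is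
\[
X_0=S^1\times(V\setminus\operatorname{int}B_0)\ \cup\ D^2\times\partial B_0 ,
\]
the result of surgery on $P_0=S^1\times V$ along $S^1\times B_0$. Let $\theta$ be the coordinate on the first factor of $P_0$, and let $t,m,l\in H_1(\partial X_0)$ be the classes of the $\theta$-circle, the $\varphi$-circle and $\partial D^2$. The meridian class of $\mathcal U$ is $m$. The surgery kills $t$, so $H_1(X_0)=\mathbb Z$ is generated by $m$, and $t,l\mapsto0$.

Let $\mathcal T$ be a torus whose exterior is identified with $X_0$. Its meridian class generates $H_1(X_0)$, so up to sign it is $m+at+bl$ with $a,b\in\mathbb Z$. Let $\kappa:S^1\to S^1$ be a map of degree $1$ that vanishes on an interval about $0$ containing the $\varphi$-coordinates of $B_0$. By Lemma~\ref{lem:twist}, applied to the action of $T^2$ that rotates $\theta$ and $w$,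
\[
S(\theta,\varphi,w)=\bigl(\theta+a\kappa(\varphi),\ \varphi,\ e^{2\pi ib\kappa(\varphi)}w\bigr)
\]
is a diffeomorphism of $P_0$. It is the identity on $S^1\times B_0$, so it induces a diffeomorphism of $X_0$. On the boundary it sends $m$ to $m+at+bl$. By Lemma~\ref{lem:meridian}, $\mathcal U$ and $\mathcal T$ are equivalent.
\end{proof}

\section{Construction of $X$ and of the tori}\label{sec:construction}

We replace the solid torus $V$ by the exterior of a nontrivial knot. The twist in the $\theta$-direction survives, because it needs only a map to the circle.

\subsection*{The product $P$ and its shears}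
Let $J\subset S^3$ be the figure-eight knot and $E$ its exterior. Choose coordinates $(\varphi,\psi)$ on $\partial E=T^2$ such that the $\varphi$-circles bound the normal disks of $J$ and the $\psi$-circles are longitudes, that is, null-homologous in $E$. Let $\partial E\times[0,1]$ be a collar with coordinates $(\varphi,\psi,r)$. A generator of $H^1(E)=\mathbb Z$ takes the value $1$ on the meridian and $0$ on the longitude, as $\varphi$ does, so by homotopy extension it is represented by a map $f:E\to S^1$ with $f=\varphi$ on the collar.

Put $P=S^1\times E$ with coordinate $\theta$ on the first factor, oriented by the coordinates $(\theta,\varphi,\psi,r)$ on the collar. Let $t,m,l$ be the classes of the $\theta$-, $\varphi$- and $\psi$-circles in $H_1(\partial P)$. For $a\in\mathbb Z$ define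
\[
g_a:T^2\times\partial D^2\to\partial P,\qquad g_a(p_1,p_2,s)=(p_1+as,\ s,\ p_2),
\]
in the coordinates $(\theta,\varphi,\psi)$, so that $g_a$ sends $[\partial D^2]$ to $m+at$. Let $Z_a=P\cup_{g_a}T^2\times D^2$. For $a=0$ the gluing is the product of the identity of $S^1$ with the gluing that restores $S^3$ from $E$, so $Z_0=S^1\times S^3$. The \emph{shear}
\[
S_a:P\to P,\qquad S_a(\theta,x)=(\theta-af(x),\,x)
\]
is a diffeomorphism by Lemma~\ref{lem:twist}, and $S_ag_a(p_1,p_2,s)=(p_1,s,p_2)=g_0(p_1,p_2,s)$. So $S_a$ and the identity of $T^2\times D^2$ define a diffeomorphism
\begin{equation}\label{eq:shear}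
\bar S_a:Z_a\to Z_0=S^1\times S^3 .
\end{equation}

Take the base point $\ast=(0,0,0,0)\in\partial P$. Then $\pi_1(P)=\langle t\rangle\times\pi_J$ with $\pi_J=\pi_1(E)$. Here $t$, $m$ and $\lambda$ denote the elements given by the $\theta$-, $\varphi$- and $\psi$-circles through $\ast$.

\subsection*{First modification: a surgery that spares $t$}
To turn $S^1\times S^3$ into $S^4$ we surger a circle that generates $\pi_1(S^1\times S^3)$. If the circle represented $t$ in $\pi_1(P)$, then $t$ would die in the exterior and the candidate meridians $mt^a$ would all be the same element. We use instead a circle in the class $t\lambda$. It has the same image in $\pi_1(S^1\times S^3)$, but surgery on it only imposes $t=\lambda^{-1}$. With $\varepsilon=1/10$, define in the collar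
\[
e_1(u,v)=\bigl(u+\varepsilon v_1,\ \varepsilon v_2,\ u-\varepsilon v_1,\ \tfrac23+\varepsilon v_3\bigr),\qquad (u,v)\in S^1\times B^3 .
\]
This is an embedding, since $\theta-\psi=2\varepsilon v_1$ determines $v_1$ and then $\theta$ determines $u$. Its Jacobian determinant is $2\varepsilon^3>0$. The core $\gamma_1(u)=(u,0,u,\frac23)$ is freely homotopic to $t\lambda$.

\begin{remark}\label{rem:onestep}
This modification alone does not suffice. Let $\kappa:S^1\to S^1$ have degree $1$ and vanish on $[-\varepsilon,\varepsilon]$. The map $\varphi\mapsto\kappa(\varphi)-\varphi$ has degree $0$, so it lifts to $\eta:S^1\to\mathbb R$. Let $\beta:[0,1]\to[0,1]$ equal $1$ on $[\frac12,\frac45]$ and vanish near $0$ and $1$. Replace $f$ on the collar by $\varphi+\beta(r)\eta(\varphi)$. The resulting shear agrees with $S_a$ near $\partial P$ and is the identity on the image of $e_1$. It therefore survives the surgery and carries the filling by $g_a$ to the filling by $g_0$, preserving $T^2\times0$.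
\end{remark}

\subsection*{Second modification: marking the class $m$}
The shears move the class $m$, so we mark a circle in that class by replacing its neighborhood $S^1\times B^3$ with the exterior of a $2$-knot. Define
\[
e_2(u,v)=\bigl(-\varepsilon v_1,\ u,\ \varepsilon v_2,\ \tfrac13+\varepsilon v_3\bigr).
\]
This embedding has Jacobian determinant $\varepsilon^3>0$ and core $\gamma_2(u)=(0,u,0,\frac13)$. Its image is disjoint from that of $e_1$, since $\frac13+\varepsilon<\frac23-\varepsilon$.

Lemma~\ref{lem:circles} controls $e_2$ only up to the twist $\hat\tau$, so we want a $2$-knot exterior over which $\tau$ extends. A spun knot has a circle symmetry that provides the extension. Let $k=T(p,q)$ be a nontrivial torus knot. Let $\alpha\subset B^3$ be a properly embedded arc, radial near $\partial B^3$, whose union with an unknotted arc in the complementary ball of $S^3$ is $k$. Let $\nu\alpha=\alpha\times D^2$ be a closed tubular neighborhood whose product structure is independent of the radial coordinate near $\partial B^3$. We write $\varphi$ also for the coordinate on this $\partial D^2$; the gluing below matches the two uses. Put $E_k=B^3\setminus\operatorname{int}\nu\alpha$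 and let $A=E_k\cap S^2$, an annulus. The exterior of the unknotted arc in the complementary ball is $A\times[0,1]$, so $E_k$ is homeomorphic to the exterior of $k$. In the splitting \eqref{eq:split} define the \emph{spun knot} $K$ of $k$, a tubular neighborhood of it, and its exterior $Y$ by
\begin{gather*}
K=S^1\times\alpha\ \cup\ D^2\times\partial\alpha,\qquad \nu K=S^1\times\nu\alpha\ \cup\ D^2\times(\nu\alpha\cap S^2)=K\times D^2,\\
Y=S^4\setminus\operatorname{int}\nu K=S^1\times E_k\ \cup\ D^2\times A .
\end{gather*}
Let $S^1$ act on $S^4$ by rotating the factors $S^1$ and $D^2$ in \eqref{eq:split}. The sphere $K$ is an annulus $S^1\times\alpha$ capped by two disks, all rotated in the standard way, and we identify $K$ equivariantly with the round $S^2$ on which $u$ acts by $R_u$. The action on $\nu K=S^2\times D^2$ is $R_u\times\mathrm{id}$. We write $\partial Y=S^1\times S^2$ with $\varphi$ as first coordinate.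

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[(a)] $Y\cup_{\mathrm{id}}(D^2\times S^2)=S^4$.
\item[(b)] $\tau$ extends to a diffeomorphism of $Y$.
\item[(c)] $\pi_1(Y)=\pi_k:=\pi_1(E_k)$, and the $\varphi$-circle in $\partial Y$ represents a meridian $m_k$ of $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is the definition of $Y$.

(b) A generator of $H^1(E_k)$ restricts to $[\varphi]$ on the annulus $\alpha\times\partial D^2$, so it is represented by a map $f_k:E_k\to S^1$ equal to $\varphi$ there. Precomposing with a radial map that collapses a neighborhood of $A$ onto one level, we make $f_k$ independent of the radial coordinate near $A$; this keeps $f_k=\varphi$ on the annulus by the choice of $\nu\alpha$. Define $F:Y\to S^1$ by $F(\theta,x)=f_k(x)$ on $S^1\times E_k$ and $F(w,x)=f_k(x)$ on $D^2\times A$. Then $F$ is smooth across $S^1\times A$, invariant, and equal to $\varphi$ on $\partial Y$. The diffeomorphism $x\mapsto F(x)\cdot x$ of Lemma~\ref{lem:twist} restricts on $\partial Y$ to $(\varphi,y)\mapsto(\varphi,R_\varphi y)$, which is $\tau$.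

(c) By van Kampen's theorem, $\pi_1(Y)$ is the pushout of $\mathbb Z\times\pi_k\leftarrow\mathbb Z\times\pi_1(A)\to\pi_1(A)$. The right-hand map is onto with kernel the factor $\mathbb Z$, so the pushout is $\pi_k$. The $\varphi$-circle over a point of $S^1\times\alpha$ bounds a normal disk of $\alpha$.
\end{proof}

\subsection*{The manifold $X$ and its fillings}
Let $W$ be obtained from $P$ by surgery along $e_1$ and removal of the interior of the image of $e_2$. Set
\[
X=W\cup_{e_2}Y,\qquad \Sigma_a=X\cup_{g_a}T^2\times D^2 ,
\]
where $\partial Y=S^1\times S^2$ is glued by $e_2|_{S^1\times S^2}$. Then $\partial X=\partial P=T^3$.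

\section{Every filling is the 4-sphere}\label{sec:sphere}

\begin{proposition}\label{prop:sphere}
$\Sigma_a$ is diffeomorphic to $S^4$ for every $a\in\mathbb Z$.
\end{proposition}

\begin{proof}
The manifold $\Sigma_a$ is obtained from $Z_a$ by two operations in disjoint places. We perform them one at a time, so that each takes place in a closed manifold whose circles we understand. Let $N_a$ be the result of surgery on $Z_a$ along $e_1$.

\emph{Step 1: $N_a\cong S^4$.} By \eqref{eq:shear}, $N_a$ is the result of surgery on $S^1\times S^3$ along $\bar S_ae_1$. Since $f=\varphi=0$ on $\gamma_1$, the core of $\bar S_ae_1$ is $\gamma_1$, and it projects to $S^1$ with degree $1$. Identify $S^3$ with $\mathbb R^3\cup\{\infty\}$ in such a way that the inclusion $\iota:S^1\times B^3\to S^1\times S^3$ induces the same orientation as $\bar S_ae_1$; a reflection of $\mathbb R^3$ corrects a wrong choice. Loops in $S^1\times S^3$ are classified up to free homotopy by the degree of the projection, so Lemma~\ref{lem:circles} gives a diffeomorphism carrying $\bar S_ae_1$ to $\iota$ or to $\iota\hat\tau$. With $B'=S^3\setminus\operatorname{int}B^3$ we get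
\[
N_a\cong(S^1\times B')\cup_\beta(D^2\times S^2),\qquad\beta\in\{\mathrm{id},\tau\}.
\]
The formula $(u,v)\mapsto(u,R_uv)$ extends $\tau$ over $S^1\times B'$, so we may take $\beta=\mathrm{id}$. The inversion $v\mapsto v/|v|^2$ identifies $B'$ with $B^3$ and fixes $S^2$, so $N_a\cong S^4$ by \eqref{eq:split}.

\emph{Step 2: inserting $Y$.} Under a diffeomorphism $N_a\to S^4$, the embedding $e_2$ becomes an embedding $e':S^1\times B^3\to S^4$. After composing with a reflection of $S^4$ if necessary, $e'$ and $e_0$ induce the same orientation. We have no control over the position of $e'$, and we need none: $S^4$ is simply connected, so by Lemma~\ref{lem:circles} a diffeomorphism of $S^4$ carries $e'$ to $e_0$ or to $e_0\hat\tau$. The complement of the interior of the image of $e_0$ is $D^2\times S^2$. Therefore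
\[
\Sigma_a\cong(D^2\times S^2)\cup_\beta Y,\qquad\beta\in\{\mathrm{id},\tau\}.
\]
By Lemma~\ref{lem:Y}(b) we may take $\beta=\mathrm{id}$, and Lemma~\ref{lem:Y}(a) finishes the proof.
\end{proof}

Let $\mathcal T_a\subset S^4$ be the image of $T^2\times0$ under a diffeomorphism $\Sigma_a\to S^4$. It is a torus with exterior diffeomorphic to $X$, and its equivalence class does not depend on the diffeomorphism chosen.

\section{The group of $X$}\label{sec:group}

Let $G=\pi_1(X,\ast)$, $G_1=\pi_1(W,\ast)$ and $G_2=\pi_1(Y)=\pi_k$. Let $\mu$ and $z$ be the images of $m$ and $\lambda$ in $G_1$.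

The first point is whether $t$ really survives the surgery. We use that the figure-eight knot is fibered of genus one: $E$ fibers over $S^1$, and the fiber is a once-punctured torus whose boundary is a longitude. The group $F$ of the fiber through $\ast$ is free on a basis $x,y$ with $\lambda=[x,y]$, and the sequence $1\to F\to\pi_J\to\mathbb Z\to1$ is split by $m$, so $\pi_J=F\rtimes\langle m\rangle$. Let $\gamma_3F=[F',F]$ be the third term of the lower central series and put $H=F/\gamma_3F$, the integral Heisenberg group.

\begin{proposition}\label{prop:G1}
$G_1=H\rtimes\langle\mu\rangle$ with $\langle\mu\rangle\cong\mathbb Z$, and $z=[x,y]\in H$. Moreover: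
\begin{enumerate}
\item[(a)] $z$ is central in $G_1$ and has infinite order, and $t$ maps to $z^{-1}$;
\item[(b)] $G_1'=H$, and $G_1/G_1'\cong\mathbb Z$ is generated by $\mu$;
\item[(c)] $H/\langle z\rangle=H/H'\cong\mathbb Z^2$, and conjugation by $\mu$ acts on it by a matrix $M$ with $M-I$ invertible over $\mathbb Z$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Section~\ref{sec:tools}, $G_1$ is the quotient of $\langle t\rangle\times\pi_J$ by the normal closure of $t\lambda$. In it $t=z^{-1}$, so $z$ is central and $\pi_J\to G_1$ is onto. Let $Q=\pi_J/\Lambda$, where $\Lambda$ is the normal closure of all $[\lambda,g]$ with $g\in\pi_J$. The map $\pi_J\to G_1$ factors through $Q$. Since $\lambda$ is central in $Q$, the rule $(t^n,g)\mapsto\lambda^{-n}g$ is a homomorphism $\langle t\rangle\times\pi_J\to Q$; it kills $t\lambda$ and induces an inverse $G_1\to Q$. So $G_1=Q$.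

We claim that $\Lambda=\gamma_3F$. As $m$ commutes with $\lambda$, we have $[\lambda,gm^n]=[\lambda,g]\in\gamma_3F$ for $g\in F$. The subgroup $\gamma_3F$ is characteristic in $F$, hence normal in $\pi_J$, so $\Lambda\subset\gamma_3F$. Conversely, in $F/\Lambda$ the element $\lambda=[x,y]$ is central and the quotient by it is abelian. So the commutator subgroup of $F/\Lambda$ is central, which means that $\gamma_3F\subset\Lambda$. Hence $G_1=\pi_J/\gamma_3F=H\rtimes\langle\mu\rangle$.

To see that $z$ has infinite order, send $x\mapsto I+E_{12}$ and $y\mapsto I+E_{23}$ in the group of upper unitriangular integer $3\times3$ matrices. Commutators in that group have the form $I+nE_{13}$ and are central, so $\gamma_3F$ is killed, and $[x,y]\mapsto I+E_{13}$, which has infinite order. This proves (a).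

The group $G_1/G_1'$ is a quotient of $H_1(E)=\mathbb Z$ and surjects onto $G_1/H\cong\mathbb Z$, so both maps are isomorphisms. This proves (b).

The quotient $H/\langle z\rangle$ is generated by commuting elements and $z\in H'$, so $H'=\langle z\rangle$ and $H/H'=F/F'=\mathbb Z^2$. The abelianization of $F\rtimes\langle m\rangle$ is $\mathbb Z\oplus\operatorname{coker}(M-I)$, and it equals $H_1(E)=\mathbb Z$. So $M-I$ is a surjective endomorphism of $\mathbb Z^2$, hence invertible.
\end{proof}

Put $D=\langle\mu,z\rangle\subset G_1$. By Proposition~\ref{prop:G1}, $D\cong\mathbb Z^2$ with basis $\mu,z$. It is the image of $\pi_1(\partial X)$, with $m\mapsto\mu$, $\lambda\mapsto z$, $t\mapsto z^{-1}$.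

\begin{lemma}\label{lem:conj}
If $g\in G_1$ and $g\mu g^{-1}=\mu z^i$, then $g\in D$ and $i=0$. Consequently, for $j\in\mathbb Z$:
\begin{enumerate}
\item[(a)] the centralizer of $\mu z^j$ in $G_1$ is $D$;
\item[(b)] if $j\neq0$, then $\mu z^j$ is not conjugate in $G_1$ to a power of $\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $g=h\mu^n$ with $h\in H$, so that $h\mu h^{-1}=\mu z^i$. In $G_1/\langle z\rangle=\mathbb Z^2\rtimes_M\mathbb Z$ the image $\bar h$ commutes with $\mu$, that is, $M\bar h=\bar h$. By Proposition~\ref{prop:G1}(c), $\bar h=0$. So $h\in\langle z\rangle$, $g\in D$, and $i=0$ because $D$ is abelian and $z$ has infinite order.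

As $z$ is central, $g$ commutes with $\mu z^j$ if and only if $g\mu g^{-1}=\mu$; this gives (a). If $g\mu z^jg^{-1}=\mu^n$, then $n=1$ by abelianizing, so $g\mu g^{-1}=\mu z^{-j}$ and $j=0$.
\end{proof}

Centrality of $z$ alone would not give this: in $H$ the relation $[x,y]=z$ gives $yxy^{-1}=xz^{-1}$. It is the invertibility of $M-I$ that prevents $H$ from conjugating $\mu$ to $\mu z^i$.

From $G_2$ we need one element.

\begin{lemma}\label{lem:c}
There is an element $c\in G_2\setminus\langle m_k\rangle$ that commutes with $m_k$.
\end{lemma}

\begin{proof}
Let $c$ be the longitude of $k$, based at the same point of the boundary torus as $m_k$; then $c$ commutes with $m_k$. Torus knots are fibered, and the fiber has genus $n\ge1$ because $k$ is nontrivial. So $\pi_k'$ is the group of the fiber, free on a basis $x_1,y_1,\dots,x_n,y_n$ with $c^{\pm1}=[x_1,y_1]\cdots[x_n,y_n]\ne1$. Since $m_k$ generates $\pi_k/\pi_k'\cong\mathbb Z$, the only power of $m_k$ in $\pi_k'$ is $1$.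
\end{proof}

Now we assemble $G$. The circle $u\mapsto e_2(u,(0,0,-1))=(0,u,0,\frac13-\varepsilon)$ generates the group of the seam $S^1\times S^2$. Joined to $\ast$ by the segment $\theta=\varphi=\psi=0$, $0\le r\le\frac13-\varepsilon$, which lies in $W$, it represents $\mu$. In $Y$ it represents $m_k$. Both elements have infinite order, as each generates an infinite cyclic abelianization. So van Kampen's theorem gives an amalgamated free product
\[
G=G_1*_CG_2,\qquad C=\langle\mu\rangle,\quad\mu=m_k ,
\]
and $G/G'\cong\mathbb Z$ with $\mu\mapsto1$ and $z\mapsto0$. The loop $s\mapsto g_a(0,0,s)=(as,s,0)$ represents $mt^a$, so the meridian of $\mathcal T_a$ is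
\[
w_a=\mu z^{-a}\in D .
\]

The group $G_1$ alone does not distinguish the $w_a$. Since $z$ is central, $h\mu^n\mapsto h\mu^nz^{an}$ is an automorphism of $G_1$, and it sends $w_a$ to $\mu$; this is the algebraic form of Remark~\ref{rem:onestep}. The amalgamation with $G_2$ must destroy these automorphisms.

\section{Centralizers distinguish the meridians}\label{sec:distinct}

We first pass from topology to algebra.

\begin{lemma}\label{lem:homeo}
If there is a homeomorphism of pairs $h:(S^4,\mathcal T_a)\to(S^4,\mathcal T_b)$, then there is $\Theta\in\operatorname{Aut}(G)$ with $\Theta(w_a)=w_b^{\pm1}$.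
\end{lemma}

\begin{proof}
The complement of $\mathcal T_a$ deformation retracts to $X$, and likewise for $\mathcal T_b$. So $h$ induces an automorphism $\Theta$ of $G$, well defined up to inner automorphisms. For every $p\in T^2$ and $0<\delta\le1$ the loop $\{p\}\times\{|w|=\delta\}$ in $T^2\times D^2\subset\Sigma_a$ is freely homotopic to $w_a$ in the complement of $\mathcal T_a$. Let $B\subset T^2\times D^2\subset\Sigma_b$ be the product of a disk about $h(p,0)$ in $T^2$ with $D^2$. Then $B\setminus\mathcal T_b\simeq S^1$, with group generated by a loop freely homotopic to $w_b$. By continuity, $h$ carries the loop above into $B\setminus\mathcal T_b$ when $\delta$ is small. Hence $\Theta(w_a)$ is conjugate to $w_b^n$ for some $n$. Both $w_a$ and $w_b$ generate $G/G'\cong\mathbb Z$, so $n=\pm1$. Compose $\Theta$ with an inner automorphism.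
\end{proof}

To compute centralizers in $G$ we use the Bass--Serre tree $\mathbb T$ of the amalgam (see Serre \cite[Ch.~I]{Serre}). Its vertices are the cosets $gG_1$ and $gG_2$, its edges are the cosets $gC$, and the edge $gC$ joins $gG_1$ to $gG_2$. This graph is a tree, $G$ acts on it by left multiplication, and $G_1\cap G_2=C$. Let $v_0$ be the vertex $G_1$. For $g\in G$ we have $gv_0=v_0$ if and only if $g\in G_1$. The edges at $v_0$ are the $gC$ with $g\in G_1$, and the stabilizer of $gC$ is $gCg^{-1}$. Two vertices of a tree are joined by a unique reduced path, so an element that fixes $v_0$ and a second vertex fixes that path, and in particular an edge at $v_0$. We record this: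
\begin{equation}\label{eq:tree}
\text{if }g\in G_1\text{ fixes a vertex other than }v_0,\text{ then }g\text{ is conjugate in }G_1\text{ into }C .
\end{equation}
We apply it to commuting elements: if $s\in G$ commutes with $g\in G_1$, then $gsv_0=sgv_0=sv_0$, so $g$ fixes $sv_0$.

\begin{proposition}\label{prop:cent}
\begin{enumerate}
\item[(a)] For $j\ne0$, the centralizer of $\mu z^j$ in $G$ is $D\cong\mathbb Z^2$.
\item[(b)] The centralizer of $\mu$ in $G$ is not abelian.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:conj}(b) and \eqref{eq:tree}, $\mu z^j$ fixes only the vertex $v_0$. If $s$ commutes with $\mu z^j$, then $\mu z^j$ fixes $sv_0$, so $sv_0=v_0$ and $s\in G_1$. Now apply Lemma~\ref{lem:conj}(a).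

(b) The elements $z$ and $c$ of Lemma~\ref{lem:c} both commute with $\mu$. Suppose that they commute with each other. Then $z$ fixes $cv_0$. Since $c\in G_2\setminus C$, we have $c\notin G_1$ and $cv_0\ne v_0$. By \eqref{eq:tree}, $z$ is conjugate in $G_1$ into $C$, and $z$ is central in $G_1$, so $z=\mu^n$ for some $n$. This contradicts the independence of $\mu$ and $z$ in $D$.
\end{proof}

The smallest case is now immediate, and it already answers the first question.

\begin{example}\label{ex:zero}
For $a\ne0$ the tori $\mathcal T_0$ and $\mathcal T_a$ are not related by a homeomorphism. Indeed, an automorphism $\Theta$ with $\Theta(w_0)=w_a^{\pm1}$ would carry the centralizer of $w_0=\mu$ onto the centralizer of $w_a^{\pm1}$, which is the centralizer of $w_a=\mu z^{-a}$. The first group is not abelian and the second is $\mathbb Z^2$. In geometric terms, the meridian of $\mathcal T_0$ can be pushed into both $W$ and $Y$ and commutes with elements from both sides, while the meridian of $\mathcal T_a$ commutes only with elements from the boundary.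
\end{example}

For $a,b\ne0$ the meridians $w_a$ and $w_b$ have the same centralizer $D$, so its isomorphism type says nothing. But this makes $D$ invariant under $\Theta$, and $D$ has a basis that is canonical up to signs: the abelianization of $G$ singles out $z^{\pm1}$, and Proposition~\ref{prop:cent} singles out $\mu^{\pm1}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:sphere}, the $\mathcal T_a$ are tori in $S^4$ with exterior diffeomorphic to $X$. Suppose that $(S^4,\mathcal T_a)$ and $(S^4,\mathcal T_b)$ are homeomorphic; we show that $|a|=|b|$. If one of $a,b$ is zero, so is the other, by Example~\ref{ex:zero}. So let $a,b\ne0$ and take $\Theta$ from Lemma~\ref{lem:homeo}, with $\Theta(w_a)=w_b^\eta$ and $\eta=\pm1$. Since $w_a$ and $w_b$ map to $1$ in $G/G'=\mathbb Z$, the automorphism $\Theta$ induces multiplication by $\eta$ on $G/G'$.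

By Proposition~\ref{prop:cent}(a), both $w_a$ and $w_b^\eta$ have centralizer $D$, so $\Theta(D)=D$. Then $\Theta$ preserves $D\cap G'=\langle z\rangle\cong\mathbb Z$, so $\Theta(z)=z^\delta$ with $\delta=\pm1$. The element $\Theta(\mu)$ lies in $D$ and maps to $\eta$ in $G/G'$, so $\Theta(\mu)=(\mu z^j)^\eta$ for some $j$. Its centralizer, which is also the centralizer of $\mu z^j$, is the image under $\Theta$ of the centralizer of $\mu$ and so is not abelian. By Proposition~\ref{prop:cent}(a), $j=0$. Therefore
\[
\mu^\eta z^{-\delta a}=\Theta(w_a)=w_b^\eta=\mu^\eta z^{-\eta b},
\]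
and $\delta a=\eta b$ because $z$ has infinite order. Hence $|a|=|b|$.
\end{proof}

\begin{remark}\label{rem:hyp}
The proof uses only that $J$ is fibered of genus one, in Proposition~\ref{prop:G1}; if $J$ were the unknot, we would have $z=1$ and all $w_a$ would coincide. The nontriviality of $k$ enters only through Lemma~\ref{lem:c}; if $k$ were trivial, then $G_2=C$ and $G=G_1$ would have the automorphisms noted at the end of Section~\ref{sec:group}. That $K$ is spun is used for Lemma~\ref{lem:Y}. The symmetries of the figure-eight knot are needed only in the next section.
\end{remark}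

\section{The symmetry $a\mapsto-a$ and infinitely many exteriors}\label{sec:supp}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(1)]
The proof of Theorem~\ref{thm:main} shows that homeomorphic pairs have $|a|=|b|$. It remains to find a diffeomorphism $(S^4,\mathcal T_a)\to(S^4,\mathcal T_{-a})$. We look for a diffeomorphism of $P$ with $t\mapsto-t$ and $m\mapsto m$. It has to preserve the circle $\gamma_1$, in the class $t+l$, so it should send $l$ to $-l$.

The figure-eight knot is amphichiral: some orientation-reversing diffeomorphism of $S^3$ preserves $J$. It is also invertible: some orientation-preserving diffeomorphism of $S^3$ preserves $J$ and reverses its orientation. We may assume that both preserve $E$. Each sends $m$ to $\pm m$ and $l$ to $\pm l$, and the product of the signs is $-1$ for the first and $+1$ for the second. So the first acts by $(m,l)\mapsto(m,-l)$ or $(-m,l)$, and the second by $(m,l)\mapsto(-m,-l)$. Composing if necessary, we obtain a diffeomorphism $\rho$ of $E$ with $m\mapsto m$, $l\mapsto-l$. A diffeomorphism of $T^2$ is isotopic to the linear one with the same action on $H_1$, and collars are unique up to isotopy. So after an isotopy,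 $\rho(\varphi,\psi,r)=(\varphi,-\psi,r)$ on the collar.

Let $\Psi(\theta,x)=(-\theta,\rho(x))$. On the collar $\Psi(\theta,\varphi,\psi,r)=(-\theta,\varphi,-\psi,r)$, and the formulas for $e_1$, $e_2$ and $g_a$ give
\begin{align*}
\Psi e_1(u,v)&=\bigl(-u-\varepsilon v_1,\ \varepsilon v_2,\ -u+\varepsilon v_1,\ \tfrac23+\varepsilon v_3\bigr)=e_1\bigl(-u,(-v_1,v_2,v_3)\bigr),\\
\Psi e_2(u,v)&=\bigl(\varepsilon v_1,\ u,\ -\varepsilon v_2,\ \tfrac13+\varepsilon v_3\bigr)=e_2\bigl(u,(-v_1,-v_2,v_3)\bigr),\\
\Psi g_a(p_1,p_2,s)&=(-p_1-as,\ s,\ -p_2)=g_{-a}(-p_1,-p_2,s).
\end{align*}
The first map of $S^1\times S^2$ extends over $D^2\times S^2$ by $(w,v)\mapsto(\bar w,(-v_1,v_2,v_3))$. The second is $\mathrm{id}\times R$ with $R=\operatorname{diag}(-1,-1,1)\in SO(3)$; it is isotopic to the identity because $SO(3)$ is connected, so it extends over $Y$. The third extends over $T^2\times D^2$ by $(p,w)\mapsto(-p,w)$, which preserves $T^2\times0$. Together these maps define a diffeomorphism $(\Sigma_a,T^2\times0)\to(\Sigma_{-a},T^2\times0)$.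
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(2)]
For $n\ge1$ carry out the construction with $k=T(2,2n+1)$, whose fiber has genus $n$, so that $G_2'$ is free of rank $2n$. Theorem~\ref{thm:main} holds for each of the resulting manifolds $X$, and we show that the group $G'/G''$ recovers $n$. Let $\tilde X\to X$ be the infinite cyclic cover with group $G'$. The groups of $W$, of $Y$ and of the seam $S^1\times S^2$ all contain $\mu$ and so surject onto $G/G'=\mathbb Z$. Hence their preimages in $\tilde X$ are connected, and their groups are the kernels of these surjections: $G_1'=H$, $G_2'$, and the trivial group. By van Kampen's theorem $G'=H*G_2'$, so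
\[
G'/G''\cong H/H'\oplus G_2'/G_2''\cong\mathbb Z^{2}\oplus\mathbb Z^{2n}.
\]
For different $n$ the fundamental groups are not isomorphic, so the manifolds $X$ are not diffeomorphic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Larson}
Kyle Larson, \emph{Surgery on tori in the 4-sphere}, arXiv:1502.06834 (2015).

\bibitem{Serre}
Serre, \emph{Trees}.

\bibitem{Waldhausen}
Waldhausen, Ann. of Math. (1968).

\end{thebibliography}
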